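\title{Second Chern classes of sheaves on abelian surfaces and zero-cycles on Kummer surfaces}

\begin{abstract}
Let $A$ be a complex abelian surface with origin $o_A$ and involution $\iota(x)=-x$, and let $F$ be a vector bundle on $A$ with $\iota^*\det F\cong\det F$. We prove that $c_2(F)+\iota c_2(F)$ is rationally equivalent to $w+\iota w+2m\,o_A$ with $m\in\mathbb Z$ and $w$ effective of degree $e=\frac12\dim\operatorname{Ext}^1(F,F)-1$. For simple bundles this proves a conjecture of Mongardi, Pacienza and Pertusi on a filtration $S_\bullet(A)$ of $\operatorname{CH}_0(A)$. We then describe this filtration in terms of zero-cycles on the Kummer surface, extend the result to torsion-free sheaves, and show by a Fourier--Mukai construction that the degree $e$ is optimal. For the filtration $S_\bullet(A)$ the optimal index is $\lceil (e+1)/2\rceil$ if $e\ge1$ and $0$ if $e=0$.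
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $A$ be a complex abelian surface, $\iota(x)=-x$ its involution, and $\operatorname{CH}_0(A)$ the group of $0$-cycles modulo rational equivalence. We write $[x]$ for the class of a point $x$ and $o_A=[0]$. Thus $[x]+[y]$ is a sum in $\operatorname{CH}_0(A)$, while $x+y$ is a sum in the group $A$. Equalities of cycles are equalities in the Chow group, and a class is \emph{effective} if it contains an effective cycle. For $d\ge0$ let
$$S_d(A)=\{z\in \operatorname{CH}_0(A):\ z+\iota z=z'+2m\,o_A\ \text{ with } m\in\mathbb Z \text{ and } z' \text{ effective of degree } 2d\}.$$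
Replacing $(z',m)$ by $(z'+2o_A,m-1)$ shows that $S_d(A)\subset S_{d+1}(A)$. The index $d$ measures how many points are needed to write the symmetrization $z+\iota z$ when multiples of the origin are free. For instance, $S_0(A)$ contains $o_A$ and every $z$ with $\iota z=-z$, and $S_d(A)$ contains every effective class of degree $d$.

A coherent sheaf $F$ on $A$ has Mukai vector $v(F)=\operatorname{ch}(F)=(r,l,s)$, where $r$ is the rank, $l=c_1(F)$, and $s$ is the degree of $\operatorname{ch}_2(F)=\frac12c_1(F)^2-c_2(F)$. (No statement below depends on whether $l$ is read in $\operatorname{Pic}(A)$ or modulo numerical equivalence.) Put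
$$v^2=l^2-2rs,\qquad d(v)=\tfrac12v^2+1 .$$
A divisor class $D\in\operatorname{CH}^1(A)=\operatorname{Pic}(A)$ is \emph{symmetric} if $\iota^*D=D$, and $F$ is \emph{simple} if $\operatorname{End}(F)=\mathbb C$. Mongardi, Pacienza and Pertusi \cite{MPP} posed the following.

\begin{quote}
\textbf{Conjecture.} \emph{Let $F$ be a simple vector bundle on $A$ with Mukai vector $v$ and symmetric $c_1(F)$. Then $c_2(F)\in S_{d(v)-1}(A)$.}
\end{quote}

To see where the index comes from, put, for a torsion-free sheaf $F\ne0$,
$$e(F)=\tfrac12\dim\operatorname{Ext}^1(F,F)-1,\qquad h(F)=\dim\operatorname{End}(F).$$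
The tangent bundle of $A$ is trivial, so Serre duality gives $\operatorname{Ext}^2(F,F)\cong\operatorname{End}(F)^\vee$ and Riemann--Roch gives $\chi(F,F)=-v^2$. Hence
\begin{equation}\label{eq:e}
e(F)=\tfrac12v^2+h(F)-1,
\end{equation}
and $e(F)=d(v)-1$ if $F$ is simple. The natural map $H^1(\mathcal O_A)\to\operatorname{Ext}^1(F,F)$ followed by the trace is multiplication by $r>0$, so $H^1(\mathcal O_A)\cong\mathbb C^2$ is a direct summand of $\operatorname{Ext}^1(F,F)$, and $e(F)\ge0$. This summand describes the twists $F\otimes P$ with $P\in\operatorname{Pic}^0(A)$, and only finitely many of them keep $c_1$ symmetric. The complement has dimension $2e(F)$, the number of parameters of $e(F)$ points on a surface. One therefore guesses that $c_2(F)$ behaves like a cycle of $e(F)$ points. In rank one this is literally true: the ideal sheaf $I_\xi$ of $e$ distinct points is simple with $v=(1,0,-e)$, so $e(I_\xi)=e$, and $c_2(I_\xi)=[\xi]\in S_e(A)$.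

\subsection*{The Kummer surface}
The symmetrization $z+\iota z$ is a pullback from the quotient of $A$ by $\iota$, so the question concerns a K3 surface. Let $b\colon\tilde A\to A$ be the blow-up of the sixteen points of $A[2]$, let $\pi\colon\tilde A\to X$ be the quotient by the lifted involution, so that $X$ is the Kummer K3 surface, and let $q_*=\pi_*b^*\colon\operatorname{CH}_0(A)\to\operatorname{CH}_0(X)$. By a theorem of Beauville and Voisin \cite{BV}, on a projective K3 surface $X$ all points lying on rational curves have the same class $o_X\in\operatorname{CH}_0(X)$. Put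
$$S_d(X)=\{w+m\,o_X:\ w\text{ effective of degree }d,\ m\in\mathbb Z\}.$$
Let $V\subset\operatorname{CH}_0(X)$ be the group of classes of degree $0$, and define
$$\theta\colon\operatorname{CH}_0(A)\to V,\quad\theta(z)=q_*z-\deg(z)\,o_X,\qquad \kappa\colon A\to V,\quad\kappa(x)=\theta([x]),$$
$$\Sigma_d=\{\kappa(x_1)+\dots+\kappa(x_d):\ x_i\in A\}\subset V\quad(d\ge1),\qquad\Sigma_0=\{0\}.$$
The sets $\Sigma_d$ increase strictly (Lemma~\ref{lem:strict}), and $\theta(z)\in\Sigma_d$ says that $z$ satisfies the condition defining $S_d(A)$ with a \emph{symmetric} cycle $z'=w+\iota w$ (Lemma~\ref{lem:theta}).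

\subsection*{Results}

\begin{theorem}\label{thm:bundle}
Let $F\neq0$ be a vector bundle on $A$ with symmetric $c_1(F)$. Then $\theta(c_2(F))\in\Sigma_{e(F)}$, that is, $q_*c_2(F)\in S_{e(F)}(X)$. Hence there are an effective class $w$ of degree $e(F)$ and an integer $m$ with
$$c_2(F)+\iota c_2(F)=w+\iota w+2m\,o_A .$$
In particular, if $F$ is simple with Mukai vector $v$, then $c_2(F)\in S_{d(v)-1}(A)$: the conjecture holds.
\end{theorem}

The definition of $S_d(A)$ does not ask that $z'$ be of the form $w+\iota w$. The $2d$ points of $z'$ must add up to $0$ in the group $A$, because the points of $z+\iota z$ do; this leaves $2d-1$ free points instead of $d$, and the count is exact.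

\begin{theorem}\label{thm:filtration}
$S_0(A)=\theta^{-1}(0)$, and $S_d(A)=\theta^{-1}(\Sigma_{2d-1})$ for $d\ge1$.
\end{theorem}

So the index in the conjecture can be roughly halved. Local freeness can also be weakened.

\begin{theorem}\label{thm:tf}
Let $F\ne0$ be a torsion-free sheaf on $A$, simple or not, with symmetric $c_1(F)$, and let $e=e(F)$. Then $\theta(c_2(F))\in\Sigma_e$. Consequently $c_2(F)\in S_0(A)$ if $e=0$, and $c_2(F)\in S_{\lceil(e+1)/2\rceil}(A)$ if $e\ge1$. If $F$ is simple with Mukai vector $v$ and $d(v)\ge2$, then $c_2(F)\in S_{\lceil d(v)/2\rceil}(A)\subset S_{d(v)-1}(A)$.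
\end{theorem}

These bounds cannot be improved, even for simple vector bundles of large rank.

\begin{theorem}\label{thm:converse}
For every $e\ge0$ there are Mukai vectors $v$ with $d(v)-1=e$, of arbitrarily large rank, such that
$$\{\theta(c_2(F)):\ F\text{ a simple vector bundle},\ v(F)=v,\ c_1(F)\text{ symmetric}\}=\Sigma_e .$$
Hence for $e\ge1$ there is a simple vector bundle $F$ with symmetric $c_1(F)$ and $d(v(F))=e+1$ such that $\theta(c_2(F))\notin\Sigma_{e-1}$, and therefore $c_2(F)\notin S_{\lceil d(v(F))/2\rceil-1}(A)$.
\end{theorem}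

The proof of Theorem~\ref{thm:bundle} uses a theorem of Voisin which places a $0$-cycle on a K3 surface in $S_d(X)$ as soon as it has sufficiently many effective representatives. We obtain the representatives as degeneracy loci of maps $E\to F$ from bundles $E$ of rank $r-1$, and the main point is the choice of the bundles $E$. Section~\ref{sec:idea} explains this choice, starting from rank two, and Section~\ref{sec:proof} gives the proof. The other three theorems (Sections~\ref{sec:quadratic}--\ref{sec:converse}) come from the fact that $\kappa$ is a quadratic map whose image is stable under rational multiples.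

\section{Background}\label{sec:background}

We work over $\mathbb C$.

\subsection*{Zero-cycles on surfaces}
Let $Y$ be a smooth projective surface and $Y^{(k)}$ its $k$-th symmetric product, which parametrizes effective cycles of degree $k$. For a fixed class $\gamma\in\operatorname{CH}_0(Y)$, the set of $(y,y')\in Y^p\times Y^q$ with $\sum[y_i]-\sum[y'_j]=\gamma$ is a countable union of closed algebraic subsets, and so is the set $O_\gamma\subset Y^{(k)}$ of effective cycles in a class $\gamma$ of degree $k$. The dimension of such a set is the largest dimension of a member of the union. Since $\mathbb C$ is uncountable, an irreducible variety is not a countable union of proper closed subsets.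

\begin{theorem}[Roitman]\label{thm:roitman}
The Albanese map from the degree-zero part of $\operatorname{CH}_0(Y)$ to $\operatorname{Alb}(Y)$ is an isomorphism on torsion subgroups.
\end{theorem}

\begin{theorem}[Bogomolov--Mumford; Mori--Mukai \cite{MM}; {\cite[Ch.~13]{Huy}}]\label{thm:curves}
On a projective K3 surface every ample linear system contains a divisor that is a sum of rational curves, and every point lies on a curve all of whose components have geometric genus at most $1$.
\end{theorem}

\begin{theorem}[Voisin \cite{Voi}]\label{thm:voisin}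
Let $X$ be a projective K3 surface, $k\ge d\ge0$, and $z\in\operatorname{CH}_0(X)$ of degree $k$. Then $z\in S_d(X)$ if and only if $O_z\ne\emptyset$ and $\dim O_z\ge k-d$.
\end{theorem}

One direction explains the number $k-d$: if $z=w+(k-d)o_X$ and $R\subset X$ is a rational curve, then $O_z\supset w+R^{(k-d)}$. We use the other direction.

\begin{theorem}[Mumford \cite{Mum}]\label{thm:mumford}
Let $X$ be a K3 surface with holomorphic $2$-form $\sigma\ne0$, and put $\sigma_p=\sum_{i=1}^p\operatorname{pr}_i^*\sigma$ on $X^p$. Let $T$ be smooth and let $f\colon T\to X^p$, $g\colon T\to X^q$ be morphisms such that $\sum[f_i(t)]-\sum[g_j(t)]\in\operatorname{CH}_0(X)$ does not depend on $t$. Then $f^*\sigma_p=g^*\sigma_q$.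
\end{theorem}

For Chern classes on $Y$ we use the Whitney formula and two rules. If $F$ has rank $r$ and $L$ is a line bundle, then
\begin{equation}\label{eq:twist}
c_2(F\otimes L)=c_2(F)+(r-1)\,c_1(F)\cdot c_1(L)+\tbinom r2c_1(L)^2 .
\end{equation}
If $G$ has finite length $m_j$ at the points $x_j$ of its support, then $c(G)=1-[G]$ with $[G]=\sum m_j[x_j]$.

\subsection*{The Pontryagin ring}
The product $[x]*[y]=[x+y]$ makes $\operatorname{CH}_0(A)$ a commutative ring with unit $o_A$. The ideal $I$ of classes of degree $0$ is additively generated by the classes $u_x=[x]-o_A$, and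
\begin{equation}\label{eq:u}
u_{x+y}=u_x+u_y+u_x*u_y .
\end{equation}
The summation map $\operatorname{alb}\colon\operatorname{CH}_0(A)\to A$, $\sum n_i[x_i]\mapsto\sum n_ix_i$, restricts on $I$ to the Albanese map. Let $\mu_m\colon A\to A$ be multiplication by $m\in\mathbb Z$, so that $\iota=\mu_{-1}$.

\begin{theorem}[Bloch \cite{Blo}]\label{thm:bloch}
For an abelian surface, $I^{*3}=0$.
\end{theorem}

\begin{lemma}\label{lem:pontryagin}
\begin{enumerate}
\item[(a)] The map $(x,y)\mapsto u_x*u_y$ is symmetric and biadditive.
\item[(b)] The map $\mu_{m*}$ acts as $m$ on $I/I^{*2}$ and as $m^2$ on $I^{*2}$.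
\item[(c)] The kernel of $\operatorname{alb}\colon I\to A$ is $I^{*2}$, and it is torsion-free.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Multiply \eqref{eq:u} by $u_{y'}$; the term $u_x*u_y*u_{y'}$ vanishes by Theorem~\ref{thm:bloch}.

(b) By \eqref{eq:u}, $x\mapsto u_x$ is a homomorphism $A\to I/I^{*2}$, so $\mu_{m*}u_x=u_{mx}$ is congruent to $mu_x$ modulo $I^{*2}$. Since $\mu_{m*}$ is a ring homomorphism, $\mu_{m*}(u_x*u_y)=u_{mx}*u_{my}=m^2\,u_x*u_y$ by (a), and these products generate $I^{*2}$.

(c) We have $\operatorname{alb}(u_x*u_y)=(x+y)-x-y=0$, so $\operatorname{alb}$ induces a map $I/I^{*2}\to A$. The homomorphism $x\mapsto u_x$ is surjective onto $I/I^{*2}$ and $\operatorname{alb}(u_x)=x$, so the two maps are inverse to each other. A torsion class in the kernel is zero by Theorem~\ref{thm:roitman}.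
\end{proof}

\subsection*{Line bundles and the Fourier--Mukai transform}
Let $\hat A=\operatorname{Pic}^0(A)$ be the dual surface. For $\alpha\in\hat A$ let $P_\alpha$ be the corresponding line bundle; in intersection products we write $\alpha$ for $c_1(P_\alpha)$. Such classes are numerically trivial and satisfy $\iota^*\alpha=-\alpha$. Let $t_x(y)=x+y$; note that $t_x^*[y]=[y-x]$. For a divisor class $D$ the map $\varphi_D\colon A\to\hat A$, $x\mapsto t_x^*D-D$, is a homomorphism, additive in $D$, and $\mu_2^*D=3D+\iota^*D$. If $L$ is ample, then $H^i(L)=0$ for $i>0$, $\chi(L)=\frac12L^2$, and $\varphi_L$ is an isogeny of degree $\chi(L)^2$; in particular every $L\otimes P_\alpha$ is a translate of $L$. The bundle $L\otimes\iota^*L$ is ample and symmetric.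

Let $\mathcal P$ be the Poincar\'e bundle on $A\times\hat A$, with $\mathcal P|_{A\times\{\alpha\}}=P_\alpha$. The bundles $Q_x=\mathcal P|_{\{x\}\times\hat A}$ identify $A$ with $\operatorname{Pic}^0(\hat A)$. Mukai's functor
$$\Phi=Rp_{A*}\big(\mathcal P\otimes p_{\hat A}^*(-)\big)\colon D^b(\hat A)\to D^b(A)$$
is an equivalence, so it preserves $\operatorname{Hom}$ and $\operatorname{Ext}$ groups and isomorphism classes. We need three further properties.
\begin{enumerate}
\item[(FM1)] If $\xi\subset\hat A$ is a finite subscheme with cycle $\sum_{i=1}^n[\alpha_i]$, then $\Phi(\mathcal O_\xi)=p_{A*}(\mathcal P|_{A\times\xi})$ is a vector bundle of rank $n$ with a filtration whose quotients are $P_{\alpha_1},\dots,P_{\alpha_n}$. This follows from a composition series of $\mathcal O_\xi$ and $\Phi(\mathbb C(\alpha))=P_\alpha$.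
\item[(FM2)] If $G$ is a coherent sheaf on $\hat A$ with $H^i(G\otimes Q_x)=0$ for all $i>0$ and all $x\in A$, then $\Phi(G)$ is a vector bundle with fiber $H^0(G\otimes Q_x)$ at $x$, by cohomology and base change.
\item[(FM3)] $\iota^*\Phi(G)\cong\Phi(\iota^*G)$ and $t_a^*\Phi(G)\cong\Phi(G\otimes Q_a)$, because $(\iota\times\iota)^*\mathcal P\cong\mathcal P$ and $(t_a\times\mathrm{id})^*\mathcal P\cong\mathcal P\otimes p_{\hat A}^*Q_a$.
\end{enumerate}

\section{Descent to the Kummer surface}\label{sec:kummer}

Let $q^*=b_*\pi^*\colon\operatorname{CH}_0(X)\to\operatorname{CH}_0(A)$. If $\tilde x\in\tilde A$ lies over $x\in A$ and $y=\pi(\tilde x)$, then $b^*[x]=[\tilde x]$, and so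
$$q_*[x]=[y],\qquad q^*[y]=[x]+[-x].$$
Hence $q_*\iota=q_*$ and $q^*q_*z=z+\iota z$. The exceptional curves of $b$ map to rational curves of $X$, so $q_*[\tau]=o_X$ and $q^*o_X=2[\tau]$ for all $\tau\in A[2]$; in particular $q^*o_X=2\,o_A$. It follows that $\theta\iota=\theta$, that $\kappa(0)=0$ and $\kappa(-x)=\kappa(x)$, and that
\begin{equation}\label{eq:kappaimage}
\kappa(A)=\{[y]-o_X:\ y\in X\}.
\end{equation}
From $\kappa(0)=0$ we get $\Sigma_d\subset\Sigma_{d+1}$.

The group $V$ is torsion-free by Theorem~\ref{thm:roitman}, since $\operatorname{Alb}(X)=0$. It is divisible, since it is generated by the images of Jacobians of curves. So $V$ is a $\mathbb Q$-vector space, $\theta$ kills torsion, and $\theta$ extends to $\operatorname{CH}_0(A)_{\mathbb Q}$. We may therefore divide by integers freely when computing $\theta$.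

\begin{lemma}\label{lem:theta}
For $z\in\operatorname{CH}_0(A)$ and $d\ge0$ the following are equivalent:
\textup{(i)} $\theta(z)\in\Sigma_d$;
\textup{(ii)} $q_*z\in S_d(X)$;
\textup{(iii)} $z+\iota z=w+\iota w+2m\,o_A$ with $w$ effective of degree $d$ and $m\in\mathbb Z$.
They imply $z\in S_d(A)$.
\end{lemma}

\begin{proof}
An equation $q_*z=\sum_{i=1}^d[y_i]+m\,o_X$ forces $m=\deg z-d$ and is then the same as $\theta(z)=\sum([y_i]-o_X)$. By \eqref{eq:kappaimage}, (i) and (ii) are equivalent. If $\theta(z)=\sum_{i=1}^d\kappa(x_i)$ and $w=\sum[x_i]$, then $q_*z=q_*w+m\,o_X$, and $q^*$ gives (iii). Applying $\theta$ to (iii) gives $2\theta(z)=2\theta(w)$, hence (i). Finally, $w+\iota w$ is effective of degree $2d$.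
\end{proof}

The next lemma lists intersection products that $\theta$ does not see. It is the only way in which the symmetry of $c_1(F)$ will enter.

\begin{lemma}\label{lem:products}
Let $D,D'$ be symmetric divisor classes on $A$ and $\alpha\in\hat A$.
\begin{enumerate}
\item[(a)] $D\cdot D'=\deg(D\cdot D')\,o_A$ in $\operatorname{CH}_0(A)_{\mathbb Q}$; hence $\theta(D\cdot D')=0$.
\item[(b)] $\theta(D\cdot\alpha)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w=D\cdot D'$. Symmetry gives $\mu_2^*D=4D$ and $\mu_2^*D'=4D'$, so $\mu_2^*w=16w$. As $\mu_2$ has degree $16$, we get $16\,\mu_{2*}w=\mu_{2*}\mu_2^*w=16w$. Thus $w_0=w-\deg(w)\,o_A\in I_{\mathbb Q}$ is fixed by $\mu_{2*}$. By Lemma~\ref{lem:pontryagin}(b), $\mu_{2*}-1$ acts as $1$ on $I/I^{*2}$ and as $3$ on $I^{*2}$, so it is injective on $I_{\mathbb Q}$, and $w_0=0$.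

(b) We have $\iota(D\cdot\alpha)=\iota^*D\cdot\iota^*\alpha=-D\cdot\alpha$, so $\theta(D\cdot\alpha)=-\theta(D\cdot\alpha)$, and $V$ is torsion-free.
\end{proof}

The remaining product $\alpha^2$ is $\iota$-invariant, and $\theta(\alpha^2)$ is nonzero in general (see \eqref{eq:alphasquare} and Lemma~\ref{lem:strict}). It does vanish along a curve.

\begin{lemma}\label{lem:B}
There is an irreducible curve $B\subset\hat A$ such that $2\alpha^2=0$ in $\operatorname{CH}_0(A)$ for all $\alpha\in B$.
\end{lemma}

\begin{proof}
Let $\hat b$, $\hat\pi$, $\hat q^*$ be the maps above for the Kummer surface $\hat X$ of $\hat A$. By Theorem~\ref{thm:curves} there is an ample divisor on $\hat X$ that is a sum of rational curves. A nonzero divisor supported on the sixteen disjoint $(-2)$-curves has negative square, so some component $R$ is not one of them. Let $B$ be the image under $\hat b$ of a component of $\hat\pi^{-1}(R)$; it is an irreducible curve. For $\alpha\in B$ we have $[\alpha]+[-\alpha]=\hat q^*o_{\hat X}=2[0]$ in $\operatorname{CH}_0(\hat A)$. The correspondence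 $c_1(\mathcal P)^2\in\operatorname{CH}^2(A\times\hat A)$ induces a homomorphism $\operatorname{CH}_0(\hat A)\to\operatorname{CH}_0(A)$ with $[\alpha]\mapsto\alpha^2$. Applied to the last relation it gives $\alpha^2+(-\alpha)^2=0$.
\end{proof}

\section{The idea: rank two, and the choice of subbundles}\label{sec:idea}

Let $F$ be a simple bundle with $v(F)=(r,l,s)$ and $l$ symmetric, and let $k=\deg c_2(F)=\frac12l^2-s$. By Theorem~\ref{thm:voisin} and Lemma~\ref{lem:theta} it suffices to find a family of effective cycles on $X$ in the class $q_*c_2(F)$ of dimension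
\begin{equation}\label{eq:target}
k-e(F)=\big(\tfrac12l^2-s\big)-\big(\tfrac12l^2-rs\big)=(r-1)s .
\end{equation}
In this section we count parameters, assuming that $F$ is positive enough for the sheaves below to be globally generated without higher cohomology.

\subsection*{Rank two}
Here we need $s$ parameters. By Riemann--Roch $h^0(F)=s$, and the zero locus $Z$ of a general section is an effective cycle in the class $c_2(F)$. It sits in the Koszul sequence
$$0\to\mathcal O_A\to F\to I_Z\otimes\det F\to0 .$$
The cycle determines the section up to a scalar. Indeed $\operatorname{Ext}^i(F,\mathcal O_A)\cong H^{2-i}(F)^\vee=0$ for $i=0,1$, so $\operatorname{Hom}(F,I_Z\otimes\det F)\cong\operatorname{End}(F)=\mathbb C$; the surjection is unique up to a scalar, and the section spans its kernel. We obtain a family of dimension $s-1$, which is one short.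

The missing parameter comes from $\hat A$. The bundle $F\otimes P_\alpha^{-1}$ also has $s$ sections, and by \eqref{eq:twist} their zero loci have class
$$[Z]=c_2(F)-l\cdot\alpha+\alpha^2 .$$
This class moves in $\operatorname{CH}_0(A)$, but only its image on $X$ matters. There $l\cdot\alpha$ disappears because $l$ is symmetric (Lemma~\ref{lem:products}), and $\alpha^2$ disappears if $\alpha$ lies on the curve $B$ (Lemma~\ref{lem:B}). On the other hand, the term $l\cdot\alpha$ is visible on $A$, and we shall see that its Albanese image determines $\alpha$ up to finitely many choices. So $\alpha\in B$ is a true additional parameter, and the family has dimension $(s-1)+1=s$.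

\subsection*{Higher rank}
Let $n=r-1$. A section is replaced by a map $\varphi\colon E\to F$ from a bundle of rank $n$, which drops rank at finitely many points $Z$. Suppose that $E$ runs through a family $(E_t)_{t\in T}$ of pairwise non-isomorphic bundles, each an iterated extension of line bundles in $\hat A$. Then $\dim\operatorname{Hom}(E_t,F)=ns$, and maps that differ by an automorphism of $E_t$ have the same $Z$. The expected number of parameters is
$$\dim T+ns-\dim\operatorname{End}(E_t).$$
By \eqref{eq:target} we need $\dim T\geq\dim\operatorname{End}(E_t)$, and the class $q_*[Z]$ must stay constant. The two obvious choices fail for opposite reasons. For $E=P_\alpha^{\oplus n}$ with $\alpha\in B$, all Chern classes are under control, but $\dim T-\dim\operatorname{End}(E)=1-n^2$. For $E=\bigoplus P_{\alpha_i}$ with distinct $\alpha_i\in B$, the count is $n-n=0$, but with $\beta=\sum\alpha_i$ the Whitney formula gives $[Z]=c_2(F)-l\cdot\beta+\frac12\sum\alpha_i^2+\frac12\beta^2$ rationally, and $\beta$ need not lie on $B$.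

The second bundle is $\Phi(\mathcal O_\xi)$ for $\xi=\{\alpha_1,\dots,\alpha_n\}$. For \emph{any} subscheme $\xi\subset\hat A$ of length $n$ the bundle $\Phi(\mathcal O_\xi)$ has $\operatorname{End}=H^0(\mathcal O_\xi)$ of dimension $n$, and its Chern classes depend only on the cycle of $\xi$. So we take $\xi$ supported at a single point $\alpha\in B$. The Chern classes are then those of $P_\alpha^{\oplus n}$, and the scheme structure contributes $n-1$ parameters, the jets of order $n-1$ of smooth curves through $\alpha$. With the choice of $\alpha$ this gives $\dim T=n$. For $n=2$ the scheme $\xi$ is a tangent direction at $\alpha$, and $\Phi(\mathcal O_\xi)$ is an extension of $P_\alpha$ by $P_\alpha$, non-split because its endomorphism algebra has dimension $2$ rather than $4$.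

\section{Proof of Theorem~\ref{thm:bundle}}\label{sec:proof}

\subsection*{Degeneracy loci}
Let $E$ and $F$ be vector bundles of ranks $n\ge1$ and $n+1$ on $A$. For $\varphi\colon E\to F$ let $Z(\varphi)\subset A$ be the subscheme defined locally by the $n\times n$ minors of a matrix of $\varphi$. Its points are the $x$ at which $\varphi(x)$ is not injective.

\begin{lemma}\label{lem:degeneracy}
\begin{enumerate}
\item[(a)] If $E^\vee\otimes F$ is globally generated, then for general $\varphi\in\operatorname{Hom}(E,F)$ the scheme $Z(\varphi)$ is finite, reduced (possibly empty) and disjoint from $A[2]$.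
\item[(b)] If $Z=Z(\varphi)$ is finite, there is an exact sequence $0\to E\xrightarrow{\varphi}F\to I_Z\otimes L\to0$ with $L=\det F\otimes(\det E)^{-1}$, and $[Z]=c_2(F)-c_2(E)-c_1(E)\cdot c_1(L)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the space of $(n+1)\times n$ matrices the locus of rank at most $j$ has codimension $(n+1-j)(n-j)$, which is $2$ for $j=n-1$ and $6$ for $j=n-2$. The scheme $\Delta$ defined by the $n\times n$ minors is smooth of codimension $2$ at each matrix of rank exactly $n-1$. Indeed, near such a matrix we may assume that the upper left block $M_{11}$ of size $n-1$ is invertible. Row and column operations, which preserve the ideal of minors, make the matrix block diagonal with blocks $M_{11}$ and the $2\times1$ column $M_{22}-M_{21}M_{11}^{-1}M_{12}$. The ideal is generated by the two entries of this column, and they are part of a coordinate system.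

Let $H=\operatorname{Hom}(E,F)$ and let $Y\subset A\times H$ be the scheme with fiber $Z(\varphi)$ over $\varphi\in H$. By global generation, evaluation is a surjective map of vector bundles from $A\times H$ to the total space of $E^\vee\otimes F$, hence a smooth morphism, and $Y$ is the preimage of the subscheme that is locally the product of an open set of $A$ with $\Delta$. So the open part $Y^\circ\subset Y$ of rank $n-1$ is smooth of pure dimension $2+\dim H-2=\dim H$, and $\dim(Y\setminus Y^\circ)\le\dim H-4$. A general $\varphi$ is not in the image of $Y\setminus Y^\circ$, and by generic smoothness the fiber of $Y^\circ\to H$ over it is smooth of dimension $0$. For each $x\in A[2]$ the linear map $H\to\operatorname{Hom}(E(x),F(x))$ is surjective, so the $\varphi$ with $x\in Z(\varphi)$ form a closed subset of codimension $2$.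

(b) The map $\varphi$ is injective at the generic point, hence injective. Let $C$ be its cokernel, a line bundle outside $Z$. The resolution $0\to E\to F\to C\to0$ shows that $C$ has projective dimension at most $1$, so by the Auslander--Buchsbaum formula it has depth at least $1$ at every closed point. The torsion of $C$ is supported on the finite set $Z$ and therefore vanishes. Consider $g\colon F\to\Lambda^nE^\vee\otimes\Lambda^{n+1}F=L$, which sends $f$ to the map $e_1\wedge\dots\wedge e_n\mapsto\varphi(e_1)\wedge\dots\wedge\varphi(e_n)\wedge f$. In local frames its entries are the $n\times n$ minors up to sign, so its image is $I_Z\otimes L$, and $g\varphi=0$. The induced surjection $C\to I_Z\otimes L$ is an isomorphism outside $Z$, so its kernel is torsion, hence zero. (This is the Hilbert--Burch description of $C$.) Finally $c(I_Z\otimes L)=c(L)\,c(\mathcal O_Z)^{-1}=1+c_1(L)+[Z]$, and the Whitney formula gives $[Z]$.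
\end{proof}

Now let $F$ be as in Theorem~\ref{thm:bundle}, with $v(F)=(r,l,s)$ and $h=h(F)$. By Lemma~\ref{lem:theta} it suffices to prove $q_*c_2(F)\in S_{e(F)}(X)$; the last assertion of the theorem then follows from \eqref{eq:e}. If $r=1$, then $c_2(F)=0$ and there is nothing to prove. Let $r\ge2$ and $n=r-1$.

\subsection*{Step 1: the bundles $E_t$}
Let $x,y$ be a regular system of parameters of $\mathcal O_{\hat A,0}$ and $\mathfrak m=(x,y)$. For $a=(a_1,\dots,a_{n-1})\in\mathbb A^{n-1}$ let $\xi_a\subset\hat A$ be the subscheme supported at $0$ with ideal $\big(y-\sum_{i=1}^{n-1}a_ix^i\big)+\mathfrak m^n$. Eliminating $y$ gives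
$$\mathbb C[a_1,\dots,a_{n-1}][x,y]\big/\big((x,y)^n,\ y-\textstyle\sum a_ix^i\big)\cong\mathbb C[a_1,\dots,a_{n-1}][x]/(x^n),$$
so the $\xi_a$ form a flat family of length $n$. They are pairwise distinct, since $a$ is read off from the expansion of $y$ in the basis $1,x,\dots,x^{n-1}$ of $\mathcal O_{\xi_a}$. Let $B$ be the curve of Lemma~\ref{lem:B} and $T=\mathbb A^{n-1}\times B$, an irreducible variety of dimension $n$. For $t=(a,\alpha)\in T$ let $\xi_t$ be the translate of $\xi_a$ by $\alpha$, and put $E_t=\Phi(\mathcal O_{\xi_t})$. The $\xi_t$ form a subscheme $\Xi\subset T\times\hat A$, finite and flat over $T$, and the direct image of $\mathcal P$ along $A\times\Xi\to A\times T$ is a vector bundle $\mathcal E$ with $\mathcal E|_{A\times\{t\}}=E_t$. Since $\Phi$ is an equivalence and $\xi_t$ is recovered from the annihilator of $\mathcal O_{\xi_t}$,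
\begin{equation}\label{eq:Et}
\dim\operatorname{End}(E_t)=n,\qquad E_t\cong E_{t'}\iff t=t'.
\end{equation}
By (FM1), $c(E_t)=(1+\alpha)^n$, that is, $c_1(E_t)=n\alpha$ and $c_2(E_t)=\binom n2\alpha^2$.

\subsection*{Step 2: making $F$ positive}
Let $L$ be a symmetric ample line bundle. In formula \eqref{eq:twist} for $c_2(F\otimes L^N)$ the correction terms are products of symmetric classes, so $\theta(c_2(F\otimes L^N))=\theta(c_2(F))$ by Lemma~\ref{lem:products}(a). Moreover $c_1(F\otimes L^N)=l+rN c_1(L)$ is symmetric, and $h$ and $e(F)$ do not change. So we may replace $F$ by $F\otimes L^N$. Apply relative Serre vanishing to $\mathcal E^\vee\otimes p_A^*F$ for the projection $A\times T\to T$, and then cohomology and base change; note also that $s$ grows like $\frac r2N^2L^2$. For $N\gg0$ we obtain: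
\begin{enumerate}
\item[(i)] for all $t\in T$, $E_t^\vee\otimes F$ is globally generated and $H^i(E_t^\vee\otimes F)=0$ for $i>0$;
\item[(ii)] $l$ is ample, and $ns\ge h-1$.
\end{enumerate}
Since $\operatorname{ch}(E_t)$ is numerically $(n,0,0)$, Riemann--Roch gives $\dim\operatorname{Hom}(E_t,F)=ns$, and these spaces are the fibers of a vector bundle $\mathcal H\to T$. The variety $\mathcal H$ is irreducible of dimension $n+ns$. Put $k=\deg c_2(F)=\frac12l^2-s$.

\subsection*{Step 3: a family of cycles with constant class on $X$}
Let $\mathcal Z\subset A\times\mathcal H$ be the degeneracy scheme of the universal map; it is proper over $\mathcal H$ with fibers $Z(\varphi)$. A fiber is finite and reduced exactly when $\Omega_{\mathcal Z/\mathcal H}$ vanishes along it. Let $U\subset\mathcal H$ be the complement of the image of the closed set $\operatorname{Supp}\Omega_{\mathcal Z/\mathcal H}\cup\big(\mathcal Z\cap(A[2]\times\mathcal H)\big)$. Then $U$ is open and consists of the $(t,\varphi)$ with $Z(\varphi)$ finite, reduced and disjoint from $A[2]$. It is nonempty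 by (i) and Lemma~\ref{lem:degeneracy}(a), so it is irreducible of dimension $n+ns$.

Let $(t,\varphi)\in U$ with $t=(a,\alpha)$ and $Z=Z(\varphi)$. Lemma~\ref{lem:degeneracy}(b) gives
\begin{equation}\label{eq:sequence}
0\to E_t\xrightarrow{\ \varphi\ }F\to I_Z\otimes L_\alpha\to0,\qquad L_\alpha=\det F\otimes P_\alpha^{-n},
\end{equation}
and $[Z]=c_2(F)-\binom n2\alpha^2-n\alpha\cdot(l-n\alpha)$, that is,
\begin{equation}\label{eq:class}
[Z]=c_2(F)-n\,l\cdot\alpha+\tfrac{n(n+1)}2\,\alpha^2\quad\text{in }\operatorname{CH}_0(A).
\end{equation}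
In particular $Z$ consists of $k$ distinct points. Now $\theta(l\cdot\alpha)=0$ by Lemma~\ref{lem:products}(b) and $\theta(\alpha^2)=0$ by Lemma~\ref{lem:B}, so $\theta([Z])=\theta(c_2(F))$. The degrees agree, hence
\begin{equation}\label{eq:constant}
q_*[Z]=q_*c_2(F)\quad\text{for all }(t,\varphi)\in U .
\end{equation}
Over $U$ the morphism $\mathcal Z\to\mathcal H$ is finite with fibers of constant length $k$, and $U$ is reduced, so the morphism is flat. It defines a morphism $\psi\colon U\to A^{(k)}$, $(t,\varphi)\mapsto Z(\varphi)$.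

\subsection*{Step 4: the fibers of $\psi$ have dimension at most $n+h-1$}
We must make sure that the parameters in $T$ really move the cycle. Fix $Z\in\psi(U)$.

\emph{Only finitely many $\alpha$ occur in $\psi^{-1}(Z)$.} Suppose that $\alpha,\alpha'\in B$ both occur. Subtract the two equations \eqref{eq:class} and multiply by $2$. Since $n(n+1)$ is even, Lemma~\ref{lem:B} gives $2n\,l\cdot(\alpha-\alpha')=0$ in $\operatorname{CH}_0(A)$. As $l$ is ample, $\alpha-\alpha'=\varphi_l(x)$ for some $x\in A$. From $t_{\pm x}^*l=l\pm\varphi_l(x)$ we get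
$$t_x^*(l\cdot l)-t_{-x}^*(l\cdot l)=4\,l\cdot\varphi_l(x).$$
The map $t_{\pm x}^*$ changes the sum of the points of a cycle of degree $l^2$ by $\mp(l^2)x$, so $4\operatorname{alb}(l\cdot\varphi_l(x))=-2(l^2)\,x$. Multiplying by $n$ gives $2n(l^2)\,x=0$. Thus $x$ lies in a fixed finite subgroup of $A$, and $\alpha-\alpha'$ lies in its image.

\emph{The part $N_\alpha\subset\psi^{-1}(Z)$ over a fixed $\alpha$.} Assume $N_\alpha\neq\emptyset$ and let $K=\operatorname{Hom}(F,I_Z\otimes L_\alpha)$. By Serre duality and (i), $\operatorname{Ext}^i(F,E_t)\cong H^{2-i}(E_t^\vee\otimes F)^\vee=0$ for $i=0,1$. Applying $\operatorname{Hom}(F,-)$ to \eqref{eq:sequence} gives $K\cong\operatorname{End}(F)$, so $\dim K=h$. Let $\Gamma\subset N_\alpha\times\mathbb PK$ be the closed subset of triples $(t,\varphi,[g])$ with $g\varphi=0$. For given $(t,\varphi)$, such a $g$ factors through $\operatorname{coker}\varphi\cong I_Z\otimes L_\alpha$, and $\operatorname{End}(I_Z\otimes L_\alpha)=\mathbb C$. So there is exactly one $[g]$, and $\ker g=\varphi(E_t)$. Hence $\Gamma\to N_\alpha$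 is bijective and $\dim\Gamma=\dim N_\alpha$. Conversely, a point $[g]$ in the image of $\Gamma$ determines the subsheaf $\ker g\cong E_t$, then $t$ by \eqref{eq:Et}, and then $\varphi$ up to $\operatorname{Aut}(E_t)$, an open subset of the $n$-dimensional space $\operatorname{End}(E_t)$. Therefore $\dim N_\alpha\le n+\dim\mathbb PK=n+h-1$.

It follows that $\dim\psi(U)\ge(n+ns)-(n+h-1)=ns-h+1$.

\subsection*{Step 5: conclusion}
The map $A\setminus A[2]\to X$ has finite fibers, and so does $(A\setminus A[2])^{(k)}\to X^{(k)}$; this is why $Z$ was kept away from $A[2]$. The image of $\psi(U)$ in $X^{(k)}$ is thus an irreducible constructible set of dimension at least $ns-h+1$. By \eqref{eq:constant} it lies in $O_z$ for $z=q_*c_2(F)$, hence in one of the countably many closed sets that form $O_z$. So $O_z\ne\emptyset$ and $\dim O_z\ge ns-h+1=k-d$, where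
$$d=k-ns+h-1=\tfrac12l^2-s-(r-1)s+h-1=\tfrac12v^2+h-1=e(F).$$
We have $d\ge0$ because $e(F)\ge0$, and $d\le k$ by (ii). Theorem~\ref{thm:voisin} gives $q_*c_2(F)\in S_{e(F)}(X)$. This proves Theorem~\ref{thm:bundle}. \qed

\begin{remark}
Simplicity is never used. Endomorphisms of $F$ enlarge the bound in Step 4 by $h-1$, and this is exactly the term by which $e(F)$ exceeds $\frac12v^2$ in \eqref{eq:e}.
\end{remark}

\section{The map $\kappa$ is quadratic; the filtration $S_d(A)$}\label{sec:quadratic}

To compare $S_d(A)$ with the sets $\Sigma_e$ we have to understand sums such as $\kappa(y_1)+\dots+\kappa(y_{2d})$ under the constraint $\sum y_j=0$. Two facts make this a matter of linear algebra over $\mathbb Q$.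

\begin{lemma}\label{lem:quadratic}
There is a symmetric biadditive map $\beta\colon A\times A\to V$ with $\kappa(x)=\beta(x,x)$.
\end{lemma}

\begin{proof}
Put $\beta(x,y)=\frac12\theta(u_x*u_y)=\frac12\big(\kappa(x+y)-\kappa(x)-\kappa(y)\big)$. It is symmetric and biadditive by Lemma~\ref{lem:pontryagin}(a), and $-\beta(x,x)=\beta(x,-x)=\frac12\big(\kappa(0)-\kappa(x)-\kappa(-x)\big)=-\kappa(x)$.
\end{proof}

In particular $\kappa(mx)=m^2\kappa(x)$, so $\kappa(A)$ is stable under multiplication by squares. Curves of genus one on $X$ give all multiples.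

\begin{lemma}\label{lem:scaling}
$c\,\kappa(A)\subset\kappa(A)$ for all $c\in\mathbb Q$.
\end{lemma}

\begin{proof}
First let $c=m\in\mathbb Z$; this case is due to O'Grady \cite{OG}. By \eqref{eq:kappaimage} we must show that for $y\in X$ there is $y'\in X$ with $m([y]-o_X)=[y']-o_X$. By Theorem~\ref{thm:curves}, $y$ lies on an irreducible curve $C$ whose normalization $\nu\colon\tilde C\to C$ has genus at most $1$. If the genus is $0$, then $[y]=o_X$ and $y'=y$ works. Otherwise, $C$ meets an ample divisor that is a sum of rational curves, so there is $p\in\tilde C$ with $[\nu(p)]=o_X$. Choose $\tilde y\in\nu^{-1}(y)$. On a curve of genus one every divisor of degree $1$ is linearly equivalent to a point, so $m\tilde y-(m-1)p\sim\tilde y'$. Pushing forward gives $m[y]-(m-1)o_X=[y']$ with $y'=\nu(\tilde y')$.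

Now let $c=j/m$ with $m\ge1$ and $x\in A$. Choose $x'$ with $mx'=x$. Then $c\,\kappa(x)=jm\,\kappa(x')\in\kappa(A)$.
\end{proof}

For a symmetric matrix $M$ of size $e$ with rational entries define
$$Q_M\colon A^e\to V,\qquad Q_M(x)=\sum_{i,j}M_{ij}\,\beta(x_i,x_j).$$
For the identity matrix $\mathbf 1$ the image is $\Sigma_e$, and for the matrix $J$ with all entries $1$ we have $Q_J(x)=\kappa(x_1+\dots+x_e)$.

\begin{lemma}\label{lem:forms}
If $M$ is invertible, then $Q_M(A^e)=\Sigma_e$.
\end{lemma}

\begin{proof}
Diagonalize the form over $\mathbb Q$: $M=P^{t}DP$ with $P\in GL_e(\mathbb Q)$ and $D=\operatorname{diag}(D_1,\dots,D_e)$, all $D_k\ne0$. Only integral matrices act on $A^e$, so choose $N\ge1$ with $NP$ and $NP^{-1}$ integral. For $x\in A^e$ and $u=(NP)x$, biadditivity gives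
\begin{equation}\label{eq:diag}
Q_M(x)=N^{-2}\sum_kD_k\,\kappa(u_k).
\end{equation}
Each summand lies in $\kappa(A)$ by Lemma~\ref{lem:scaling}, so $Q_M(x)\in\Sigma_e$. Conversely, let $x'_1,\dots,x'_e\in A$. By Lemma~\ref{lem:scaling} choose $t_k\in A$ with $\kappa(t_k)=N^{-2}D_k^{-1}\kappa(x'_k)$, and put $x=(NP^{-1})t$. Then $u=N^2t$ and $\kappa(u_k)=N^4\kappa(t_k)$, so \eqref{eq:diag} gives $Q_M(x)=N^2\sum D_k\kappa(t_k)=\sum\kappa(x'_k)$.
\end{proof}

\begin{example}
The case $d=2$ of Theorem~\ref{thm:filtration} can be seen directly. If $y_1+y_2+y_3+y_4=0$, expanding both sides in the $\beta(y_i,y_j)$ with $i,j\le3$ gives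
$$\kappa(y_1)+\kappa(y_2)+\kappa(y_3)+\kappa(y_4)=\kappa(y_2+y_3)+\kappa(y_1+y_3)+\kappa(y_1+y_2).$$
The three points on the right are arbitrary: given $x_1',x_2',x_3'$, choose $t_i$ with $2t_i=x_i'$ and put $y_i=t_1+t_2+t_3-2t_i$ for $i\leq 3$. So four points with sum zero give exactly $\Sigma_3$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:filtration}]
We first show that $\theta$ is injective on the kernel $I^{*2}$ of $\operatorname{alb}\colon I\to A$. Let $w\in I^{*2}$ with $\theta(w)=0$. Then $q_*w=0$, and $\iota w=w$ by Lemma~\ref{lem:pontryagin}(b), so $0=q^*q_*w=w+\iota w=2w$. By Lemma~\ref{lem:pontryagin}(c), $w=0$.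

Let $d=0$. If $z+\iota z=2m\,o_A$, then $2\theta(z)=0$, so $\theta(z)=0$. The converse is Lemma~\ref{lem:theta}.

Let $d\ge1$ and let $M=\frac12(\mathbf 1+J)$, of size $2d-1$; it is positive definite. For $y_1,\dots,y_{2d}\in A$ with $\sum y_j=0$ we have $\kappa(y_{2d})=\kappa(y_1+\dots+y_{2d-1})$, so
\begin{equation}\label{eq:half}
\tfrac12\sum_{j=1}^{2d}\kappa(y_j)=Q_M(y_1,\dots,y_{2d-1}).
\end{equation}
Suppose $z+\iota z=\sum_{j=1}^{2d}[y_j]+2m\,o_A$. Applying $\operatorname{alb}$ gives $\sum y_j=0$, and applying $\theta$ shows that $\theta(z)$ is the left side of \eqref{eq:half}. By Lemma~\ref{lem:forms}, $\theta(z)\in\Sigma_{2d-1}$. Conversely, let $\theta(z)\in\Sigma_{2d-1}$. By Lemma~\ref{lem:forms} and \eqref{eq:half} there are $y_1,\dots,y_{2d}$ with sum $0$ such that $z'=\sum[y_j]$ satisfies $\theta(z')=2\theta(z)$. The class $w=z+\iota z-z'-2(\deg z-d)\,o_A$ has degree $0$, $\operatorname{alb}(w)=0$ and $\theta(w)=0$. Hence $w=0$ and $z\in S_d(A)$.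
\end{proof}

All sharpness statements rest on the following lemma.

\begin{lemma}\label{lem:strict}
$\Sigma_{e-1}\subsetneq\Sigma_e$ for all $e\ge1$. In particular $\kappa(x)\ne0$ for some $x\in A$.
\end{lemma}

\begin{proof}
Suppose $\Sigma_{e-1}=\Sigma_e$. By \eqref{eq:kappaimage}, the set of $(y,y')\in X^e\times X^{e-1}$ with $\sum[y_i]-\sum[y'_j]=o_X$ surjects onto $X^e$. It is a countable union of irreducible closed subsets, whose images in $X^e$ are closed, so one of them surjects onto $X^e$. Let $T$ be a resolution of it, with maps $f\colon T\to X^e$ and $g\colon T\to X^{e-1}$. By Theorem~\ref{thm:mumford}, $f^*\sigma_e=g^*\sigma_{e-1}$. Take $e$-th exterior powers. The form $\sigma_{e-1}^{\wedge e}$ has degree $2e>\dim X^{e-1}$ and vanishes. The form $\sigma_e^{\wedge e}=e!\,\operatorname{pr}_1^*\sigma\wedge\dots\wedge\operatorname{pr}_e^*\sigma$ is a nowhere vanishing form of top degree, and $f$ is a submersion at a general point, so $f^*\sigma_e^{\wedge e}\ne0$. This is a contradiction.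
\end{proof}

\section{Torsion-free sheaves}\label{sec:tf}

A torsion-free sheaf differs from its double dual at finitely many points. Each of them adds a multiple of one point to $c_2$, which by Lemma~\ref{lem:scaling} costs one step in $\Sigma_\bullet$ whatever the multiplicity. We show that it also raises $e$ by at least one.

\begin{proof}[Proof of Theorem~\ref{thm:tf}]
Let $E=F^{\vee\vee}$. It is reflexive on a smooth surface, hence locally free, and $G=E/F$ has finite length $\ell$. Let $x_1,\dots,x_p$ be the points of its support and $[G]=\sum m_j[x_j]$. If $v(E)=(r,l,s)$, then $v(F)=(r,l,s-\ell)$, so \eqref{eq:e} gives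
$$e(F)-e(E)=r\ell-\big(h(E)-h(F)\big).$$
Taking double duals embeds $\operatorname{End}(F)$ in $\operatorname{End}(E)$ as the endomorphisms that preserve $F$, that is, as the kernel of the composition
$$\operatorname{End}(E)\to\operatorname{Hom}(E,G)\xrightarrow{\ \rho\ }\operatorname{Hom}(F,G),$$
where $\rho$ is restriction. The space $\operatorname{Hom}(E,G)$ has dimension $r\ell$ and $\ker\rho=\operatorname{End}(G)$, which contains the $p$ projections onto the local summands of $G$. Therefore $h(E)-h(F)\le\dim\operatorname{im}\rho\le r\ell-p$, and $e(F)\ge e(E)+p$.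

We have $c_1(E)=c_1(F)$ and $c_2(F)=c_2(E)+[G]$. By Theorem~\ref{thm:bundle}, $\theta(c_2(E))\in\Sigma_{e(E)}$, and by Lemma~\ref{lem:scaling}, $\theta([G])=\sum m_j\kappa(x_j)\in\Sigma_p$. Hence $\theta(c_2(F))\in\Sigma_{e(E)+p}\subset\Sigma_{e}$.

If $e=0$, Theorem~\ref{thm:filtration} gives $c_2(F)\in S_0(A)$. If $e\ge1$, put $d=\lceil(e+1)/2\rceil$. Then $2d-1\ge e$, so $c_2(F)\in\theta^{-1}(\Sigma_{2d-1})=S_d(A)$, and $d\le e$. For simple $F$ we have $e+1=d(v)$.
\end{proof}

\section{The converse, and the role of the hypotheses}\label{sec:converse}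

Among torsion-free sheaves of rank one, the ideal sheaves of subschemes with cycle $\sum_{i=1}^e[x_i]$ have $\theta(c_2)=\sum\kappa(x_i)$ and realize all of $\Sigma_e$. To obtain vector bundles we apply $\Phi$ to ideal sheaves on $\hat A$ twisted by a positive line bundle. This preserves $\operatorname{End}$ and $\operatorname{Ext}^1$, and the task is to keep $c_1$ symmetric and to compute $c_2$ in the Chow group.

\subsection*{The transform of a symmetric line bundle}
Let $L$ be a symmetric ample line bundle on $\hat A$, $\chi=\chi(L)$, and $W=\Phi(L)$. By (FM2) and (FM3), $W$ is a vector bundle of rank $\chi$ with $\iota^*W\cong W$, and $\operatorname{End}(W)=\operatorname{End}(L)=\mathbb C$. Put $D=c_1(W)$, a symmetric class, $M=-D$ and $\lambda=\varphi_M\colon A\to\hat A$.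

\begin{lemma}\label{lem:W}
The class $M$ is ample with $M^2=2\chi$, we have $\operatorname{ch}_2(W)=o_A$ in $\operatorname{CH}_0(A)_{\mathbb Q}$, and
\begin{equation}\label{eq:alphasquare}
\theta\big(\lambda(x)^2\big)=2\chi\,\kappa(x)\quad\text{for all }x\in A .
\end{equation}
\end{lemma}

\begin{proof}
Let $\varphi_L\colon\hat A\to\operatorname{Pic}^0(\hat A)=A$, an isogeny of degree $\chi^2$. By \cite[Prop.~3.11]{Muk}, $\varphi_L^*W\cong(L^{-1})^{\oplus\chi}$. To see this, let $m,p_1,p_2\colon\hat A\times\hat A\to\hat A$ be the addition and the projections. Then $(\varphi_L\times\mathrm{id})^*\mathcal P\cong m^*L\otimes p_1^*L^{-1}\otimes p_2^*L^{-1}$, so $\varphi_L^*W\cong L^{-1}\otimes p_{1*}m^*L$, and $p_{1*}m^*L\cong H^0(L)\otimes\mathcal O_{\hat A}$ via the automorphism $(p_1,m)$ of $\hat A\times\hat A$.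

Thus $\varphi_L^*M=\chi\,c_1(L)$ is ample, so $M$ is ample, and $\chi^2M^2=\chi^2L^2=\chi^2\cdot2\chi$. By Lemma~\ref{lem:products}(a) on $\hat A$, $\varphi_L^*\operatorname{ch}_2(W)=\chi\cdot\frac12c_1(L)^2=\chi^2[0]$ rationally. Applying $\varphi_{L*}$ gives $\chi^2\operatorname{ch}_2(W)=\chi^2o_A$.

By Lemma~\ref{lem:products}(a), $M\cdot M=2\chi\,o_A$ rationally, so $(t_x^*M)^2=t_x^*(M\cdot M)=2\chi[-x]$. On the other hand $(t_x^*M)^2=M\cdot M+2M\cdot\lambda(x)+\lambda(x)^2$. Lemma~\ref{lem:products} shows that $\theta$ kills the first two terms, and $\kappa(-x)=\kappa(x)$.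
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Fix $e\ge0$. The subschemes $\xi\subset\hat A$ of length $e$ form a flat family over a projective Hilbert scheme. By relative Serre vanishing and base change we may replace $L$ by any sufficiently high power so that $\chi>e$ and $H^1(I_\xi\otimes L)=0$ for all $\xi$. Each $L\otimes Q_x$ is a translate of $L$, so $H^1(I_\xi\otimes L\otimes Q_x)=0$ for all $\xi$ and $x$, and $H^2(I_\xi\otimes L\otimes Q_x)\cong H^2(L\otimes Q_x)=0$.

Let $x_1,\dots,x_e\in A$ and $\alpha_i=\lambda(x_i)$, and let $\xi\subset\hat A$ be a subscheme with cycle $\sum[\alpha_i]$; at a repeated point take a scheme as in Step 1 of Section~\ref{sec:proof}. For $a\in A$ put $F=\Phi(I_\xi\otimes L\otimes Q_a)$. By (FM2) it is a vector bundle, and $\operatorname{End}(F)=\operatorname{End}(I_\xi)=\mathbb C$. Applying $\Phi$ to $0\to I_\xi\otimes L\otimes Q_a\to L\otimes Q_a\to\mathcal O_\xi\to0$ and using (FM3) gives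
$$0\to F\to t_a^*W\to\Phi(\mathcal O_\xi)\to0 .$$
By (FM1), $\operatorname{ch}(F)=t_a^*\operatorname{ch}(W)-\sum\operatorname{ch}(P_{\alpha_i})$. The rank is $\chi-e>0$. Since $\varphi_D=-\lambda$,
$$c_1(F)=D+\varphi_D(a)-\sum\lambda(x_i)=D-\lambda\Big(a+\sum x_i\Big).$$
This dictates the choice $a=-\sum x_i$, for which $c_1(F)=D$ is symmetric. By Lemma~\ref{lem:W},
$$\operatorname{ch}_2(F)=[-a]-\tfrac12\sum\alpha_i^2\quad\text{in }\operatorname{CH}_0(A)_{\mathbb Q}.$$
So $v(F)=v:=(\chi-e,D,1)$ does not depend on the $x_i$, and $d(v)-1=\chi-(\chi-e)=e$. The rank $\chi-e$ is unbounded as $L$ runs through the powers allowed. From $c_2=\frac12c_1^2-\operatorname{ch}_2$, Lemma~\ref{lem:products}(a) and \eqref{eq:alphasquare} we obtain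
$$\theta(c_2(F))=\chi\sum_{i=1}^e\kappa(x_i)-\kappa\Big(\sum_{i=1}^ex_i\Big)=Q_{\chi\mathbf 1-J}(x_1,\dots,x_e).$$
For $e=0$ this is $0$. For $e=1$ it is $(\chi-1)\kappa(x_1)$. In general the matrix $\chi\mathbf 1-J$ has determinant $\chi^{e-1}(\chi-e)\ne0$, so by Lemma~\ref{lem:forms} the values fill $\Sigma_e$. The opposite inclusion is Theorem~\ref{thm:bundle}.

Let $e\ge1$. By Lemma~\ref{lem:strict} one of these $F$ has $\theta(c_2(F))\notin\Sigma_{e-1}$. Put $\delta=\lceil(e+1)/2\rceil-1=\lfloor e/2\rfloor$. If $\delta\ge1$, then $2\delta-1\le e-1$ and $S_\delta(A)=\theta^{-1}(\Sigma_{2\delta-1})$. If $\delta=0$, then $S_\delta(A)=\theta^{-1}(\Sigma_0)$. In both cases $S_\delta(A)\subset\theta^{-1}(\Sigma_{e-1})$, so $c_2(F)\notin S_\delta(A)$.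
\end{proof}

\subsection*{The hypotheses are needed}
Fix $x\in A$ with $\kappa(x)\ne0$ (Lemma~\ref{lem:strict}).

\begin{example}[torsion sheaves]
The skyscraper sheaf $F=\mathbb C(x)$ is simple with $c_1(F)=0$, and $\operatorname{Ext}^1(F,F)$ is the tangent space $T_xA$, so $\frac12\dim\operatorname{Ext}^1(F,F)-1=0$. But $c_2(F)=-[x]$ and $\theta(c_2(F))=-\kappa(x)\notin\Sigma_0$. So Theorem~\ref{thm:tf} fails without torsion-freeness.
\end{example}

\begin{example}[non-symmetric $c_1$]
Let $W=\Phi(L)$ be as in Lemma~\ref{lem:W} with $\chi\ge2$, and let $F=W\otimes P_{\lambda(x)}$. It is a simple vector bundle with $v^2=v(W)^2=2\chi-2\chi=0$, so $d(v)-1=0$. We have $\theta(c_2(W))=\frac12\theta(D\cdot D)-\theta(o_A)=0$ and $\theta(D\cdot\lambda(x))=0$. By \eqref{eq:twist} and \eqref{eq:alphasquare},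
$$\theta(c_2(F))=\tbinom\chi2\cdot2\chi\,\kappa(x)=\chi^2(\chi-1)\,\kappa(x)\ne0 .$$
By Theorem~\ref{thm:filtration}, $c_2(F)\notin S_0(A)=S_{d(v)-1}(A)$. So the statement of the conjecture fails without the symmetry of $c_1$.
\end{example}

\begin{thebibliography}{99}

\bibitem{BV} Beauville and Voisin, J. Alg. Geom. (2004).

\bibitem{Blo} Bloch, Invent. Math. 37 (1976).

\bibitem{Huy} Huybrechts, \emph{Lectures on K3 surfaces}.

\bibitem{MPP} Giovanni Mongardi, Gianluca Pacienza, Laura Pertusi, \emph{$0$-cycles and sheaves on abelian surfaces}, arXiv:2607.16364 (2026).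

\bibitem{MM} Mori and Mukai (1983).

\bibitem{Muk} Mukai, Nagoya Math. J. 81 (1981).

\bibitem{Mum} Mumford (1968).

\bibitem{OG} O'Grady, Selecta Math. (2013).

\bibitem{Voi} Voisin, \emph{Rational equivalence of 0-cycles on K3 surfaces and conjectures of Huybrechts and O'Grady}, LMS Lecture Note Ser. 417, 2015.

\end{thebibliography}
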